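# Cubic hypersurfaces whose infinitesimal symmetries prolong

## 1. Prolongations, and the guess "only secants of Severi varieties"

Everything is over $\mathbb C$. Take an irreducible cubic hypersurface $Y\subset\mathbb PW$ and look at the Lie algebra of linear maps that preserve it infinitesimally. Sometimes these linear symmetries fit together into *quadratic* ones, called prolongations. The standard examples with this property are the four cubics that are secant varieties of Severi varieties. The question of this lecture, from Jun-Muk Hwang, "Prolongations of infinitesimal automorphisms of cubic hypersurfaces with nonzero Hessian", arXiv:1612.09020 (2016), is whether, under a nondegeneracy assumption, these are all. **The answer one would first guess is yes.** We fix the definitions, then test the guess.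

Let $f\in\mathrm{Sym}^3W^*$ be the cubic form of $Y$, also viewed as a symmetric trilinear form $f(u,v,w)$. Write $f(u)=f(u,u,u)$, so that $df_u(v)=3f(u,u,v)$. Let $H_u$ be the bilinear form $f(u,\cdot,\cdot)$.

**Definition (nonzero Hessian).** $Y$ has nonzero Hessian if there is $w\in W$ such that for every $u\ne0$ there is $v$ with $f(w,u,v)\neq0$. In other words, $H_w$ is nondegenerate for some $w$, and hence for generic $w$.

A consequence, used often:

**(ND)** no $v\ne0$ satisfies $f(v,\cdot,\cdot)=0$.

(ND) says that $Y$ is not a cone, and it is weaker than nonzero Hessian. For $f=xa^2+yab+zb^2$ in five variables, the partial derivatives $a^2,\ ab,\ b^2,\ 2xa+yb,\ ya+2zb$ are linearly independent, so (ND) holds. But the $5\times5$ Hessian matrix has a $3\times3$ zero block in the $x,y,z$ rows and columns, so its rank is at most $4$.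

**Definition (infinitesimal automorphisms).** $\mathfrak{aut}(Y)\subset\mathfrak{sl}(W)$ is the Lie algebra of infinitesimal linear automorphisms of $Y$, and $\mathfrak g_0:=\mathfrak{aut}(\widehat Y)=\mathbb C\,\mathrm{Id}_W+\mathfrak{aut}(Y)\subset\mathfrak{gl}(W)$.

Since $f$ is irreducible it generates the ideal of $Y$. So $T\in\mathfrak g_0$ iff there is a number $\chi(T)$ with
$$f(Tu,v,w)+f(u,Tv,w)+f(u,v,Tw)=\chi(T)f(u,v,w),\quad\text{equivalently}\quad 3f(Tu,u,u)=\chi(T)f(u).\tag{1}$$
The function $\chi$ is linear on $\mathfrak g_0$. If $T\in\mathfrak g_0$ is nilpotent, then $\chi(T)=0$: it acts nilpotently on $\mathrm{Sym}^3W^*$, and $f\neq0$ is an eigenvector with eigenvalue $\chi(T)$ up to sign.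

**Definition (prolongation).** For $A\in\mathrm{Hom}(S^2W,W)$ write $A_{uv}=A_{vu}\in W$ for its values and $A_w\in\mathrm{End}(W)$ for $A_w(u)=A_{wu}$. $A$ is a prolongation of $\mathfrak g_0$ if $A_w\in\mathfrak g_0$ for every $w$. The space of prolongations is $L:=\mathfrak{aut}(\widehat Y)^{(1)}$. For $A\in L$ put $\chi^A(w):=\chi(A_w)$, so that $\chi^A\in W^*$.

Two warm-up examples show the strength of the condition $A_{uv}=A_{vu}$.

* Replace $\mathfrak g_0$ by the diagonal matrices. Then $A_{e_i}e_j\in\mathbb Ce_j$ and $A_{e_j}e_i\in\mathbb Ce_i$ are equal, so they vanish for $i\ne j$. Each $A_{e_i}$ is a multiple of the matrix unit $E_{ii}$.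
* For a nondegenerate quadratic form $q$ and the algebra $\mathfrak{co}(q)$ of its infinitesimal similarities, each $\lambda\in W^*$, with $\lambda=q(\lambda^\sharp,\cdot)$, gives the prolongation $A_{uv}=\lambda(u)v+\lambda(v)u-q(u,v)\lambda^\sharp$. Indeed $q(A_wu,u)=\lambda(w)q(u)+\lambda(u)q(w,u)-q(w,u)\lambda(u)=\lambda(w)q(u)$.

**Definition (Severi variety).** A Severi variety is a smooth nondegenerate $S\subset\mathbb P^{3n/2+2}$ of dimension $n$ whose secant variety is not the whole space.

By Zak's classification these are, up to projective equivalence, the Veronese surface in $\mathbb P^5$, $\mathbb P^2\times\mathbb P^2\subset\mathbb P^8$, $G(2,6)\subset\mathbb P^{14}$ and the $E_6$-variety in $\mathbb P^{26}$. Their secant varieties are cubic hypersurfaces with nonzero Hessian. We use the following known fact.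

**Fact S.** If $Y=\mathrm{Sec}(S)$ for a Severi variety $S$, then $\mathfrak{aut}(Y)=\mathfrak{aut}(S)$ is semisimple, $S$ is homogeneous under it, and $\mathfrak{aut}(\widehat Y)^{(1)}\cong W^*$.

**The smallest Severi case, by hand.** Let $W$ be the symmetric $3\times3$ matrices and $f=\det$; then $Y$ is the secant variety of the Veronese surface. For a symmetric matrix $B$ put $A_{XU}=\frac12(XBU+UBX)$. Differentiating $\det\big((1+\tfrac t2XB)\,U\,(1+\tfrac t2BX)\big)=\det(1+\tfrac t2XB)^2\det U$ at $t=0$ gives $d\det_U(A_XU)=\mathrm{tr}(XB)\det U$. So $A\in L$ with $\chi^A(X)=\mathrm{tr}(BX)$, and every linear form on $W$ is some $\chi^A$.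

## 2. One identity that tests a cubic

The following lemma converts the existence of a prolongation into a divisibility question.

**Lemma 1.** Let $Y$ be an irreducible cubic with nonzero Hessian and $A\in L$, $\chi=\chi^A$. For all $u,v$,
$$f(c(u),u,v)=f(u)\,\chi(v),\qquad c(u)=3\chi(u)u-6A_{uu}.\tag{2}$$
The map $L\to W^*$, $A\mapsto\chi^A$, is injective; so $\dim L\le\dim W$.

*Proof.* Apply (1) to $T=A_u$ on the triple $(u,u,v)$, and to $T=A_v$ on $(u,u,u)$:
$$2f(A_{uu},u,v)+f(A_{uv},u,u)=\chi(u)f(u,u,v),\qquad 3f(A_{uv},u,u)=\chi(v)f(u).$$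
The symmetry $A_{uv}=A_{vu}$ lets us eliminate $f(A_{uv},u,u)$. Multiplying the first equation by $3$ gives $6f(A_{uu},u,v)+\chi(v)f(u)=3\chi(u)f(u,u,v)$, which is (2). If $\chi=0$, then $H_u(A_{uu},\cdot)=0$, so $A_{uu}=0$ for generic $u$, hence for all $u$, and $A=0$ by polarization. $\square$

**Test 1: Fermat cubics.** Let $f=\sum_{i=1}^d u_i^3$, $d\ge3$. Then (2) reads $c_iu_i=\chi_if(u)$ for each $i$. Since $u_i\nmid f$, all $\chi_i=0$, so $L=0$.

**Test 2: the cuspidal plane cubic.** Let $f=y^2z-x^3$. Its Hessian determinant is $(-6x)(-4y^2)\neq0$. Multiplying (2) by $6$ and reading off the coefficients of $v_x,v_z,v_y$ gives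
$$-6x\,c_x=6\chi_xf,\qquad 2y\,c_y=6\chi_zf,\qquad 2z\,c_y+2y\,c_z=6\chi_yf.$$
As $x\nmid f$, $\chi_x=0$. As $y\nmid f$, the second equation gives $\chi_z=0$ and $c_y=0$, and then the third gives $\chi_y=0$. So $L=0$.

So far the guess survives: ordinary cubics have no prolongations, and the determinant has all it can have. To break the guess we look for a cubic in between.

## 3. Deforming $x\,q(z)$ by a variable of weight one half

If we drop irreducibility, prolongations are easy to find. Let $f=x\,q(z)$ with $q$ nondegenerate on $Z$, and $A_{uu'}=(xx',0)$. Then $A_wu=(x'x,0)$ and $df_u(A_wu)=x'f(u)$. With $e=(1,0)$, the operator $A_e$ has eigenvalue $1$ on $\mathbb Ce$ and $0$ on $Z$. It has rank one, and that is incompatible with irreducibility.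

**Lemma 2.** If $Y$ is irreducible with (ND), $\mathfrak g_0$ contains no element of rank one.

*Proof.* Let $T=\ell\otimes v$, i.e. $Tu=\ell(u)v$ with $\ell\neq0\neq v$. By (1), $3\ell(u)f(v,u,u)=cf(u)$ for a constant $c$. If $c\neq0$, then $\ell\mid f$, contradicting irreducibility. If $c=0$, then $f(v,u,u)=0$ for all $u$, contradicting (ND). $\square$

So $H:=A_e$ needs a further nonzero eigenvalue. Let us try $\frac12$: put $W=\mathbb Ce\oplus V\oplus Z$, with $H$ acting as $1,\frac12,0$, and let $A$ lower $H$-weight by one, so that $A_{uu'}$ has weight $a+b-1$ for $u,u'$ of weights $a,b$. Then $A_{ee}=e$, $A_{ey}=\frac12y$, $A_{yy'}\in Z$, and all other values vanish. Keep $\chi(H)=1$, as for $xq(z)$. The cubic monomials of $H$-weight $1$ are those of type $xz^2$ and $y^2z$, so $f=x\,q(z)+C(z;y,y)$. Finally $A_{y'}$ is nilpotent for $y'\in V$, so it must kill $f$. Writing $A_{yy'}=-\frac12\gamma(y,y')$, this says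
$$-x\,q(z,\gamma(y,y'))-\tfrac12C(\gamma(y,y');y,y)+x\,C(z;y,y')=0 .$$
The $x$-part forces $C(z;y,y')=q(z,\gamma(y,y'))$, and the rest (with $y'=y$) forces $q(\gamma(y,y))=0$. So we are led to
$$f(x,y,z)=x\,q(z)+q(z,\gamma(y,y)),\qquad W=\mathbb C\oplus V\oplus Z,\tag{3}$$
with $q$ a nondegenerate quadratic form on $Z$, $q(z)=q(z,z)$, and $\gamma:S^2V\to Z$ linear with
$$q(\gamma(y,y))=0\quad\text{for all }y\in V,\tag{4}$$
$$C_z:=q(z,\gamma(\cdot,\cdot))\ \text{is nondegenerate on }V\text{ for some }z\in Z.\tag{5}$$
Here $Z\ne0$, since otherwise $f$ is the zero form.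

**Proposition 3.** Let $f$ be as in (3) with $q$ nondegenerate and (4), (5).

(a) The map
$$A_{uu'}:=\big(xx',\ \tfrac12(xy'+x'y),\ -\tfrac12\gamma(y,y')\big)\tag{6}$$
satisfies $3f(A_wu,u,u)=x'f(u)$ for $w=(x',y',z')$.

(b) $f$ has nonzero Hessian.

(c) $f$ is irreducible iff $V\neq0$ and $\dim Z\ge3$.

*Proof of (a): direct differentiation.* We have $3f(A_wu,u,u)=df_u(A_wu)$, and the derivative of $f$ along $(\dot x,\dot y,\dot z)$ is $\dot xq(z)+2xq(z,\dot z)+q(\dot z,\gamma(y,y))+2q(z,\gamma(y,\dot y))$. With $\dot x=x'x$, $\dot y=\frac12(x'y+xy')$, $\dot z=-\frac12\gamma(y,y')$ this is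
$$x'xq(z)-xq(z,\gamma(y,y'))-\tfrac12q(\gamma(y,y'),\gamma(y,y))+x'q(z,\gamma(y,y))+xq(z,\gamma(y,y')).$$
The second and fifth terms cancel. The coefficient of $t$ in $q(\gamma(y+ty',y+ty'))=0$ is $4q(\gamma(y,y),\gamma(y,y'))$, so the third term is $0$. What remains is $x'f(u)$.

*Proof of (b): find a point where $H_u$ is block diagonal.* At $u=(x,0,z)$, $v=(x',y',z')$, the coefficient of $t^2$ in $f(u+tv)$ is
$$3f(u,v,v)=\big[2x'q(z,z')+xq(z')\big]+C_z(y',y').\tag{7}$$
Choose $x\ne0$ and $z$ with $q(z)\neq0$ and $C_z$ nondegenerate; both conditions on $z$ are open and nonempty. The bracket is a quadratic form on $\mathbb C\oplus Z$. A vector $(x',z')$ in its radical satisfies $q(z,z')=0$ and $x'z+xz'=0$. Pairing the second relation with $z$ gives $x'q(z)=0$, so $x'=0$ and then $z'=0$. Hence $H_u$ is nondegenerate.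

*Proof of (c): use that $f$ has degree one in $x$.* If $V=0$, $f=xq$ is reducible. Let $V\ne0$; then $\gamma\neq0$ by (5).

* If $\dim Z=1$, (4) forces $\gamma(y,y)=0$, so $\gamma=0$, a contradiction. This case does not occur.
* If $\dim Z=2$, take $q=z_1z_2$ and $\gamma(y,y)=(g_1,g_2)$. By (4), $g_1g_2=0$, so one $g_i$ vanishes, and $f=xz_1z_2+\frac12(z_1g_2+z_2g_1)$ is divisible by $z_1$ or $z_2$.
* If $\dim Z\ge3$, $q$ is irreducible. In a factorization $f=PQ$ one factor, say $P$, is free of $x$. Comparing coefficients of $x^1$ and $x^0$, $P$ divides both $q(z)$ and $q(z,\gamma(y,y))$. If $P$ is not constant, it is a multiple of $q(z)$. But $q(z,\gamma(y,y))$ is nonzero of degree $1$ in $z$, so $q(z)$ does not divide it. So $P$ is constant. $\square$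

**Theorem A (the answer is no).** Let $m\ge3$, let $q$ be a nondegenerate quadratic form on $Z=\mathbb C^m$, and let $0\neq n\in Z$ with $q(n)=0$. On $W=\mathbb C\oplus\mathbb C\oplus Z$ (of dimension $m+2\ge5$) let
$$f_m(x,y,z)=x\,q(z)+y^2q(z,n).$$
Then $Y=\{f_m=0\}$ is irreducible with nonzero Hessian and $\mathfrak{aut}(\widehat Y)^{(1)}\neq0$, but $Y$ is not the secant of a Severi variety.

*Proof.* Take $V=\mathbb C$ and $\gamma(y,y')=yy'n$. Then (4) holds since $q(n)=0$, and $C_z(y,y')=q(z,n)yy'$ gives (5). By Proposition 3, $f_m$ is irreducible with nonzero Hessian, and (6) is a nonzero element of $L$.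

It remains to exclude Severi, for which we show that $\chi^A$ cannot be the coordinate $y$. If $Y$ were the secant of a Severi variety, then $\dim L=\dim W$ by Fact S, so $L\to W^*$ would be bijective by Lemma 1, and some $A\in L$ would have $\chi^A=y$. Then (2) with $v=\partial_y$ reads $f(c(u),u,\partial_y)=f(u)$. At $u=(x,0,z)$, polarizing (7) gives $f(u,\partial_y,w)=\frac13q(z,n)w_y$. So
$$\tfrac13\,q(z,n)\,c_y(x,0,z)=x\,q(z),$$
with $c_y$ polynomial. Thus the nonzero linear form $q(\cdot,n)$ divides $xq(z)$. It is coprime to $x$, and $q$ is irreducible of degree two since $m\ge3$. This is impossible. $\square$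

**The smallest example.** For $q=z_1z_2+z_3^2$ and $n=2\partial_{z_2}$ we have $q(z,n)=z_1$ and
$$f_3=xz_1z_2+xz_3^2+y^2z_1\qquad\text{in }\mathbb P^4 .$$
No Severi variety in Zak's list lies in $\mathbb P^4$, so here non-Severi is immediate.

**Its prolongations.** Let us compute $L$ for $f_3$, writing $\chi=(\chi_x,\chi_y,\chi_1,\chi_2,\chi_3)$ and $c=(c_x,c_y,c_1,c_2,c_3)$. Multiplying (2) by $6$, the coefficients of $v_y,v_{z_3},v_{z_2}$ are
$$2z_1c_y+2yc_1=6\chi_yf,\qquad 2z_3c_x+2xc_3=6\chi_3f,\qquad z_1c_x+xc_1=6\chi_2f.$$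
Modulo $(y,z_1)$ we have $f\equiv xz_3^2\ne0$, so $\chi_y=0$. Modulo $(x,z_3)$ we have $f\equiv y^2z_1\neq0$, so $\chi_3=0$. The first two equations now give $c_1=z_1k$ and $c_x=xk'$ with $k,k'$ polynomial, so the third becomes $xz_1(k+k')=6\chi_2f$. Since $x\nmid f$, $\chi_2=0$. So $\chi^A$ always lies in the span of $x$ and $z_1$. The coordinate $x$ occurs by (6), and $z_1$ occurs because exchanging $(x,y)\leftrightarrow(z_1,z_3)$ preserves $f_3$. Hence $\dim L=2$, strictly between $0$ and $\dim W=5$.

## 4. Normal form, Severi criterion, low dimensions: the statements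

The construction of Section 3 turns out to give everything.

**Theorem B (classification).** Let $Y$ be an irreducible cubic hypersurface with nonzero Hessian. Then $\mathfrak{aut}(\widehat Y)^{(1)}\ne0$ iff, in suitable linear coordinates, $W=\mathbb C\oplus V\oplus Z$ and $f$ has the form (3), where $q$ is a nondegenerate quadratic form on $Z$ and $\gamma:S^2V\to Z$ is linear with (4) and (5). Conversely, every $f$ as in (3) satisfying (4), (5) has nonzero Hessian and is irreducible iff $V\ne0$ and $\dim Z\ge3$; in that case $\mathfrak{aut}(\widehat Y)^{(1)}\ne0$.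

**Theorem C (when $Y$ is Severi).** Let $Y$ be an irreducible cubic with nonzero Hessian. Then $\dim\mathfrak{aut}(\widehat Y)^{(1)}\le\dim W$, and the following are equivalent:

(i) $Y$ is the secant of a Severi variety;

(ii) $\dim\mathfrak{aut}(\widehat Y)^{(1)}=\dim W$;

(iii) $\mathfrak{aut}(\widehat Y)^{(1)}\neq0$ and $W$ is a completely reducible $\mathfrak{aut}(Y)$-module (e.g. $\mathfrak{aut}(Y)$ is semisimple).

**Corollary D (sharp range).** Let $Y$ be as in Theorem C. If $\dim\mathbb PW\le3$, then $\mathfrak{aut}(\widehat Y)^{(1)}=0$. In $\mathbb P^4$, $\{f_3=0\}$ is, up to projective equivalence, the only irreducible cubic with nonzero Hessian and nonzero prolongation. In $\mathbb P^5$ there are exactly two: the secant of the Veronese surface and $\{f_4=0\}$. Non-Severi examples exist in $\mathbb P^N$ for every $N\ge4$.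

In Theorem B the converse, and hence the direction "if", is Proposition 3. The work lies in finding $e$, $V$ and $Z$ inside an arbitrary $Y$ with $L\neq0$.

## 5. The graded Lie algebra $W\oplus\mathfrak g_0\oplus L$ and its radical

From now on $f$ is any irreducible cubic with nonzero Hessian.

The natural approach, if one believes the guess, is to assemble $W$, $\mathfrak g_0$ and $L$ into one Lie algebra $\mathfrak g$, graded in degrees $-1,0,1$. If $\mathfrak g$ were simple, one could look up simple 3-graded Lie algebras, and the invariant cubics in that list would give the answer. The point where this stops is that nothing makes the radical of $\mathfrak g$ vanish. For $f_3$ it cannot vanish: in a semisimple graded algebra the Killing form pairs degree $1$ with degree $-1$, so we would have $\dim L=\dim W$, but $2\neq5$. What saves us is the linear form $\chi^A$. It will show that the radical contains no part of $L$, so all of $L$ survives in a Levi subalgebra.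

**Construction of $\mathfrak g$.** Identify a symmetric $B\in S^{k+1}W^*\otimes W$ with the polynomial map $u\mapsto B(u,\dots,u)/(k+1)!$ and use the Lie bracket
$$[P,Q](u)=dP_u(Q(u))-dQ_u(P(u))\tag{8}$$
on polynomial maps $W\to W$. For constants $w$ and linear $T,T'$ we get $[w,w']=0$, $[T,w]=Tw$, $[T,T']=TT'-T'T$, $[A,w]=A_w$, and in general $[B,w]=B_w$; the factorials are chosen for this. Put $\mathfrak g_{-1}=W$ and, for $k\ge1$,
$$\mathfrak g_k=\{B\in S^{k+1}W^*\otimes W:\ B_{w_1\cdots w_k}\in\mathfrak g_0\ \text{for all }w_i\},$$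
so $\mathfrak g_1=L$. For $k\ge1$, $B\in\mathfrak g_k$ iff $[B,w]\in\mathfrak g_{k-1}$ for all $w$.

*Claim: $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$.* If $i$ or $j$ is $-1$, or $i=j=0$, this is clear. Otherwise $i,j\geq0$ and $i+j\ge1$, and $[[P,Q],w]=[P,[Q,w]]+[[P,w],Q]$ lies in $\mathfrak g_{i+j-1}$ by induction on $i+j$. So $[P,Q]\in\mathfrak g_{i+j}$.

Let $\mathfrak g=\bigoplus_{k\ge-1}\mathfrak g_k$. Since $\mathrm{Id}\in\mathfrak g_0$ and $[\mathrm{Id},P]=P-(k+1)P=-kP$ for $P\in\mathfrak g_k$, every ideal of $\mathfrak g$ is stable under a diagonalizable operator with eigenspaces $\mathfrak g_k$, hence graded.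

**Lemma 4.** $\dim\mathfrak g<\infty$.

*Proof.* The aim is to show $\mathfrak g_k=0$ for large $k$; the input is Lemma 2. Let $S=\mathrm{Sym}(W)$, the polynomial functions on $W^*$. Pair $S^{k+1}W^*\otimes W$ with $S_{k+1}\otimes W^*$ by $\langle B,w_1\cdots w_{k+1}\otimes\nu\rangle=\nu(B(w_1,\dots,w_{k+1}))$. Let $\mathfrak g_0^\perp\subset W\otimes W^*=S_1\otimes W^*$ be the annihilator of $\mathfrak g_0$. Since $\langle B_{w_1\cdots w_k},\tau\rangle=\langle B,w_1\cdots w_k\,\tau\rangle$, $\mathfrak g_k$ is the annihilator of $S_k\cdot\mathfrak g_0^\perp$ in degree $k+1$. So it suffices that $S_k\cdot\mathfrak g_0^\perp=S_{k+1}\otimes W^*$ for large $k$.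

For $\ell\in W^*$ let $\mathrm{ev}_\ell:\mathfrak g_0^\perp\to W^*$, $w\otimes\nu\mapsto\ell(w)\nu$. A vector $v\in W$ kills the image iff $\ell\otimes v$ pairs to zero with $\mathfrak g_0^\perp$, i.e. iff $\ell\otimes v\in\mathfrak g_0$. For $\ell\neq0$ this forces $v=0$ by Lemma 2, so $\mathrm{ev}_\ell$ is surjective. Choose a basis of $\mathfrak g_0^\perp$, write its elements as the columns of a matrix $\Phi$ of linear forms on $W^*$, and let $d=\dim W$. The $d\times d$ minors of $\Phi$ have no common zero except $\ell=0$. By the Nullstellensatz the ideal they generate contains $S_N$ for some $N$. By Cramer's rule each minor multiplies $S\otimes W^*$ into $S\cdot\mathfrak g_0^\perp$. So $S_N\otimes W^*\subset S\cdot\mathfrak g_0^\perp$, and the same holds in all higher degrees. $\square$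

Let $\mathfrak r$ be the radical of $\mathfrak g$. Recall the textbook fact that $[\mathfrak g,\mathfrak r]$ lies in the nilradical, so its elements are ad-nilpotent. An element $T\in\mathfrak g_0$ acts on $\mathfrak g_{-1}=W$ by $\mathrm{ad}\,T=T$. Therefore
$$T\in[\mathfrak g,\mathfrak r]\cap\mathfrak g_0\ \Longrightarrow\ T\text{ is nilpotent on }W\ \Longrightarrow\ \chi(T)=0.\tag{9}$$

**Lemma 5.** $\mathfrak g_k=0$ for $k\ge2$, and $\mathfrak r\cap\mathfrak g_1=0$.

*Proof.* Let $B\in\mathfrak g_k$ with $k\ge2$. For $x\in\mathfrak g_j$, $\mathrm{ad}B\,\mathrm{ad}x$ raises degree by $k+j\ge1$, so its trace is $0$. Thus $B$ lies in the radical of the Killing form, which is a solvable ideal by Cartan's criterion, so $B\in\mathfrak r$. Then $B_{w_1\cdots w_k}$, an iterated bracket of $B$ with elements of $W$, lies in $[\mathfrak g,\mathfrak r]\cap\mathfrak g_0$, so $\chi(B_{w_1\cdots w_k})=0$ by (9). Hence the element $B_{w_2\cdots w_k}\in L$ has zero linear form $\chi^{B_{w_2\cdots w_k}}$ and vanishes by Lemma 1. So $B=0$. Similarly,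 if $A\in\mathfrak r\cap\mathfrak g_1$, then $A_w=[A,w]\in[\mathfrak g,\mathfrak r]\cap\mathfrak g_0$, so $\chi^A=0$ and $A=0$. $\square$

**Lemma 6.** $\mathfrak g$ has a graded Levi subalgebra $\mathfrak s$: $\mathfrak g=\mathfrak s\oplus\mathfrak r$.

*Proof.* We show by induction on dimension that a finite-dimensional Lie algebra $\mathfrak g$ with a diagonalizable derivation $D$ has a $D$-stable Levi subalgebra; then take $D=\mathrm{ad}\,\mathrm{Id}$. The radical $\mathfrak r$ is stable under derivations. If $\mathfrak r=0$ there is nothing to do.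

*$\mathfrak r$ abelian.* Let $\mathfrak q=\mathfrak g/\mathfrak r$ and choose a $D$-equivariant linear section $\sigma:\mathfrak q\to\mathfrak g$, possible as $D$ is diagonalizable. Then $\omega(a,b)=[\sigma a,\sigma b]-\sigma[a,b]$ is a $D$-invariant 2-cocycle of $\mathfrak q$ with values in the $\mathfrak q$-module $\mathfrak r$. By Whitehead's lemma there is a linear $\varphi:\mathfrak q\to\mathfrak r$ with $\omega=d\varphi$, where $d\varphi(a,b)=a\cdot\varphi(b)-b\cdot\varphi(a)-\varphi([a,b])$. The map $d$ commutes with the diagonalizable action of $D$ on cochains, and $\omega$ is $D$-invariant, so we may replace $\varphi$ by its $D$-invariant component. Now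
$$[\sigma a-\varphi a,\sigma b-\varphi b]=\sigma[a,b]+\omega(a,b)-a\cdot\varphi(b)+b\cdot\varphi(a)=(\sigma-\varphi)([a,b]),$$
so $(\sigma-\varphi)(\mathfrak q)$ is a $D$-stable Levi subalgebra.

*$\mathfrak r$ not abelian.* The algebra $\mathfrak g/[\mathfrak r,\mathfrak r]$ has abelian radical $\mathfrak r/[\mathfrak r,\mathfrak r]$, hence a $D$-stable Levi subalgebra. Let $\mathfrak p\subset\mathfrak g$ be its preimage. It is $D$-stable, its radical is $[\mathfrak r,\mathfrak r]\subsetneq\mathfrak r$, and $\mathfrak p+\mathfrak r=\mathfrak g$. By induction $\mathfrak p=\mathfrak s\oplus[\mathfrak r,\mathfrak r]$ with $\mathfrak s$ a $D$-stable Levi subalgebra of $\mathfrak p$. Then $\mathfrak s+\mathfrak r=\mathfrak g$ and $\dim\mathfrak s=\dim\mathfrak g-\dim\mathfrak r$, so $\mathfrak s$ is a Levi subalgebra of $\mathfrak g$. $\square$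

Altogether, with $\mathfrak r$ graded as an ideal,
$$\mathfrak g=W\oplus\mathfrak g_0\oplus L,\qquad \mathfrak s=\mathfrak s_{-1}\oplus\mathfrak s_0\oplus\mathfrak s_1,\qquad \mathfrak s_1=L,\qquad W=\mathfrak s_{-1}\oplus\mathfrak r_{-1}.\tag{10}$$

## 6. The highest root of the Levi factor splits $W$ into weights $1,\tfrac12,0$

*Proof of Theorem B, direction "only if".* Assume $L\neq0$.

**Step 1: an $\mathfrak{sl}_2$ joining $W$ to $L$.** The purpose is to find $e\in W$ and $A\in L$ with $[A,e]=H$ as in Section 3. The degree derivation of the semisimple algebra $\mathfrak s$ is inner, so it preserves the simple ideals of $\mathfrak s$. Hence these are graded, and one of them, $\mathfrak s'$, has nonzero degree-$1$ part. Its Killing form pairs degrees $1$ and $-1$, so $\mathfrak s'_{-1}\neq0$. Let $E'\in\mathfrak s'$ be the element with $\mathrm{ad}E'=k$ in degree $k$; it is semisimple and of degree $0$. Choose a Cartan subalgebra of $\mathfrak s'$ containing $E'$. It commutes with $E'$, so it has degree $0$, and each root $\alpha$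 has a degree $\alpha(E')\in\{-1,0,1\}$. Define positive roots by a small generic perturbation of $-E'$. Then all roots of degree $-1$ are positive and all positive roots have degree $\le0$. The highest root $\theta$ differs from any root by a sum of positive roots, so its degree is at most that of every root. Thus $\theta$ has degree $-1$. Let
$$e\in\mathfrak s'_\theta\subset W,\qquad h=\theta^\vee\in\mathfrak s_0\subset\mathfrak g_0,\qquad A\in\mathfrak s'_{-\theta}\subset L,$$
all nonzero, with $A$ scaled so that $A_e=[A,e]=H:=\frac12h$. Then $He=\frac12[h,e]=e$. Moreover $\langle\alpha,\theta^\vee\rangle\le1$ for roots $\alpha\ne\theta$, and $h$ centralizes the other simple ideals, so the $2$-eigenspace of $\mathrm{ad}\,h$ on $\mathfrak s$ is $\mathbb Ce$.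

**Step 2: the eigenvalues of $H$ on $W$.** The purpose is to see that only $1,\frac12,0$ occur. The space $\mathfrak g$ is a finite-dimensional module over $\langle e,h,A\rangle\cong\mathfrak{sl}_2$, with raising operator $\mathrm{ad}\,e:\mathfrak g_j\to\mathfrak g_{j-1}$ and lowering operator $\mathrm{ad}A:\mathfrak g_j\to\mathfrak g_{j+1}$ (up to scalars). Since $[e,W]=0$, an $h$-eigenvector $v\in W$ is a highest weight vector, of some weight $m\in\mathbb Z_{\ge0}$, and $0\ne(\mathrm{ad}A)^mv\in\mathfrak g_{m-1}$. By Lemma 5, $m\le2$. As $h$ is diagonalizable,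
$$W=W_1\oplus W_{1/2}\oplus W_0\quad(H\text{-eigenspaces}).$$

**Step 3: $W_1=\mathbb Ce$.** The purpose is to have only one coordinate of weight $1$. In $\mathfrak s$ this was Step 1; we must exclude a contribution of the radical, and again $\chi$ detects it. Let $L'\subset L$ be the $(-2)$-eigenspace of $\mathrm{ad}\,h$. The maps $(\mathrm{ad}A)^2:W_1\to L'$ and $(\mathrm{ad}\,e)^2:L'\to W_1$ are injective, since they go between weights $2$ and $-2$ of an $\mathfrak{sl}_2$-module. So $\dim L'=\dim W_1$. For $C\in L'$ and $v$ in $W_{1/2}$ or $W_0$, $C_v=[C,v]\in\mathfrak g_0$ has $h$-weight $-1$ or $-2$. It shifts $h$-eigenvalues on $W$, so it is nilpotent and $\chi^C(v)=0$. Hence $C\mapsto\chi^C|_{W_1}$ is injective by Lemma 1, and so it is a bijection $L'\to W_1^*$ by dimension. If $v\in W_1\cap\mathfrak r$, then $\chi^C(v)=\chi([C,v])=0$ for all $C\in L'$ by (9), so $v=0$. Since $\mathfrak s_{-1}$ and $\mathfrak r_{-1}$ are $h$-stable, (10) gives $W_1=(W_1\cap\mathfrak s_{-1})\oplus(W_1\cap\mathfrak r_{-1})=\mathbb Ce$.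

**Step 4: the form of $A$.** The purpose is to write $A$ in coordinates. Put $V=W_{1/2}$, $Z=W_0$, $u=xe+y+z$. From $[h,A]=-2A$ we get $[H,A]=-A$, i.e. $H(A_{uv})-A_{Hu,v}-A_{u,Hv}=-A_{uv}$. So $A_{uv}$ has $H$-weight $a+b-1$ for $u\in W_a$, $v\in W_b$. With $A_e=H$:
$$A_{ee}=e,\quad A_{ey}=\tfrac12y,\quad A_{ez}=0,\quad A_{yy'}\in Z,\quad A_{yz}=0,\quad A_{zz'}=0.\tag{11}$$

**Step 5: the form of $f$.** The purpose is to show $\chi(H)=1$. With $\kappa=\chi(H)$, (1) for $T=H$ says that $f$ contains only monomials of degrees $(a,b,c)$ in $(x,y,z)$ with $a+b+c=3$ and $a+\frac b2=\kappa$. By (ND) for the vector $e$, the variable $x$ occurs in $f$. We go through the cases.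

* $\kappa=3,\frac52,2$: $f=cx^3$, $x^2\ell(y)$, $x^2\ell(z)+x\,b(y,y)$ respectively. All are divisible by $x$, contradicting irreducibility.
* $\kappa=\frac12,0$: only monomials of type $yz^2$, respectively $z^3$, occur, so $x$ does not. Contradiction.
* $\kappa=\frac32$: $f=x\,b(y,z)+c(y,y,y)$. For $y'\in V$, $A_{y'}=[A,y']$ has $h$-weight $-1$, so it is nilpotent and kills $f$. By (11) it maps $u$ to $\frac12xy'+A_{y'y}$. The derivative of $f$ along it is $\frac12x^2b(y',z)+x\,b(y,A_{y'y})+\frac32x\,c(y',y,y)$. Its $x^2z$-part gives $b(y',z)=0$ for all $y',z$, so $x$ does not occur in $f$. Contradiction.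

Hence $\kappa=1$ and $f=x\,q(z)+C(z;y,y)$, where $q$ is a quadratic form on $Z$, not yet known to be nondegenerate.

**Step 6: $C$ in terms of $q$, and (4).** Again $A_{y'}$ is nilpotent and kills $f$:
$$2x\,q(z,A_{y'y})+C(A_{y'y};y,y)+x\,C(z;y,y')=0 .$$
Put $\gamma(y,y'):=-2A_{yy'}$. The $x$-part gives $C(z;y,y')=q(z,\gamma(y,y'))$, and the rest gives $q(\gamma(y,y'),\gamma(y,y))=0$. With $y'=y$ this is (4), and $f$ has the form (3).

**Step 7: $q$ is nondegenerate, and (5).** The purpose is to move a point with nondegenerate $H_u$ to one with $y=0$, where $H_u$ is block diagonal. Let $g=\exp(A_{y'})$, $y'\in V$. It is unipotent and preserves $f$, so $H_{gu}(gv,gw)=H_u(v,w)$ and $\det H_{gu}=\det(g)^{-2}\det H_u=\det H_u$ in a fixed basis. Since $A_{y'}e=\frac12y'$, $A_{y'}V\subset Z$ and $A_{y'}Z=0$, the $e$-component of $gu$ is still $x$ and its $V$-component is $y+\frac12xy'$. Choose $u$ with $\det H_u\ne0$ and $x\neq0$, and then $y'=-2y/x$. We reach a point $(x,0,z)$ with nondegenerate $H$. Formula (7) holds there, as its derivation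 used only (3). So $C_z$ is nondegenerate, which is (5), and the form $2x'q(z,z')+xq(z')$ on $\mathbb C\oplus Z$ is nondegenerate. A vector $(0,z')$ with $z'\in\mathrm{rad}\,q$ pairs with $(x'',z'')$ to $x''q(z,z')+xq(z',z'')=0$, so it lies in the radical of this form and $z'=0$. So $q$ is nondegenerate. $\square$

## 7. Full prolongation space: the four Severi cubics

*Proof of Theorem C.* The inequality is Lemma 1. If (i) holds, Fact S gives (ii) and $L\neq0$, and since $\mathfrak{aut}(Y)$ is semisimple, Weyl's theorem gives (iii). We prove (iii)$\Rightarrow$(ii)$\Rightarrow$(i), with the notation (10).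

### (iii)$\Rightarrow$(ii)

Let $R=\mathfrak r_{-1}$. The Killing form of $\mathfrak s$ pairs $\mathfrak s_1=L$ with $\mathfrak s_{-1}$, so $\dim L=\dim\mathfrak s_{-1}$, and by (10) it suffices to show $R=0$.

**Step 1: $[L,R]=0$.** This is the only place where complete reducibility enters. Put $\mathfrak n=[L,R]\subset\mathfrak g_0$. Since $L$ and $R$ are $\mathfrak g_0$-stable, $\mathfrak n$ is an ideal of $\mathfrak g_0$, and it consists of nilpotent endomorphisms of $W$ by (9). Let $U\subset W$ be a simple $\mathfrak g_0$-submodule. By Engel's theorem $U^{\mathfrak n}\ne0$, and $U^{\mathfrak n}$ is a $\mathfrak g_0$-submodule because $\mathfrak n$ is an ideal, so $U^{\mathfrak n}=U$. As $\mathfrak g_0=\mathbb C\,\mathrm{Id}+\mathfrak{aut}(Y)$, the $\mathfrak g_0$-module $W$ is a sum of simple submodules, so $\mathfrak n$ kills $W$ and $\mathfrak n=0$.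

(For $f_3$ this step fails. There $\dim\mathfrak s_{-1}=\dim L=2$, so $\dim R=3$. By (9) every $\chi^A$ vanishes on $R$, so $R=\{x=z_1=0\}\ni\partial_y$. But $[A,\partial_y]=A_{\partial_y}\neq0$ for $A$ as in (6).)

**Step 2: $f$ is bihomogeneous on $\mathfrak s_{-1}\oplus R$.** Also $[\mathfrak s_{-1},R]\subset[W,W]=0$, so by Jacobi the ideal $\mathfrak s^\pm:=\mathfrak s_{-1}+[\mathfrak s_1,\mathfrak s_{-1}]+\mathfrak s_1$ of $\mathfrak s$ kills $R$. It is semisimple, so its degree derivation is inner: some $\Theta\in\mathfrak s^\pm_0\subset\mathfrak g_0$ acts as $1$ on $\mathfrak s_{-1}$ and as $0$ on $R$. By (1) for $\Theta$, $f$ is bihomogeneous of degree $(d,3-d)$ on $\mathfrak s_{-1}\oplus R$, with $d=\chi(\Theta)$.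

Suppose $R\neq0$. As $\mathfrak s_{-1}\neq0$ too, (ND) gives $d\in\{1,2\}$. We derive a contradiction; one could quote Vinberg (On the classification of the nilpotent elements of graded Lie algebras, 1975) that the group of $\mathfrak s^\pm_0$ has finitely many orbits on $\mathfrak s_{-1}$, hence an open one, but a direct computation suffices. For $A\in L$ and $r\in R$ we have $A_r=[A,r]=0$. So $\chi^A$ vanishes on $R$ and $A_wr=A_rw=0$ for all $w$. For $w,x\in\mathfrak s_{-1}$ we have $A_{wx}=[[A,w],x]\in\mathfrak s_{-1}$.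

**Step 3: $d=1$ is impossible.** Let $A\in L$, $\chi=\chi^A$, $w,x\in\mathfrak s_{-1}$, $r\in R$. Then (1) for $A_w$ on $(x,r,r)$ gives $f(A_{wx},r,r)=\chi(w)f(x,r,r)$. So $v=A_{wx}-\chi(w)x\in\mathfrak s_{-1}$ has $f(v,r,r)=0$ for all $r$. Since $d=1$, this says $f(v,\cdot,\cdot)=0$, and $v=0$ by (ND). Thus $A_{wx}=\chi(w)x$, and symmetry gives $\chi(w)x=\chi(x)w$. If $\dim\mathfrak s_{-1}\ge2$, then $\chi=0$ on $\mathfrak s_{-1}$ as well as on $R$, so $A=0$ by Lemma 1, for every $A\in L$. This contradicts $L\neq0$. If $\dim\mathfrak s_{-1}=1$, then $f$ is divisible by the coordinate on $\mathfrak s_{-1}$, contradicting irreducibility.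

**Step 4: $d=2$ is impossible.** The purpose is to show that the quadratic forms $P_r:=f(\cdot,\cdot,r)$ on $\mathfrak s_{-1}$, $r\in R$, are all proportional. For $A\in L$, $\chi=\chi^A$, $x,x'\in\mathfrak s_{-1}$, (1) for $A_x$ on $(x,x',r)$ and for $A_{x'}$ on $(x,x,r)$ gives
$$P_r(A_{xx},x')+P_r(x,A_{xx'})=\chi(x)P_r(x,x'),\qquad 2P_r(A_{xx'},x)=\chi(x')P_r(x,x).$$
Eliminating $A_{xx'}$, the vector $b:=2\chi(x)x-2A_{xx}\in\mathfrak s_{-1}$ satisfies
$$P_r(b,x')=P_r(x,x)\,\chi(x')\quad\text{for all }x'\in\mathfrak s_{-1},\ r\in R.\tag{12}$$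
The vector $b$ depends on $x$ and on $A$, not on $r$. The map $A\mapsto\chi^A|_{\mathfrak s_{-1}}$ from $L$ to $\mathfrak s_{-1}^*$ is injective by Lemma 1, since $\chi^A|_R=0$. As $\dim L=\dim\mathfrak s_{-1}$, it is bijective. So for fixed $x$ we get a linear map $\beta:\mathfrak s_{-1}^*\to\mathfrak s_{-1}$, $\chi^A\mapsto b$. Regarding $P_r$ as a map $\mathfrak s_{-1}\to\mathfrak s_{-1}^*$, (12) reads $P_r\circ\beta=P_r(x,x)\,\mathrm{id}$ for all $r$. Since $f\ne0$, we can choose $x$ with $P_{r_0}(x,x)\neq0$ for some $r_0$. Then $\beta$ is invertible, and $P_r=P_r(x,x)\beta^{-1}$ for every $r\in R$. So all $P_r$ are multiples of one quadratic form $P$, and $f$ is $P(x)$ times a linear form in $r$. This contradicts irreducibility.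

Hence $R=0$ and $\dim L=\dim W$.

### (ii)$\Rightarrow$(i)

By Lemma 1, $A\mapsto\chi^A$ is a bijection $L\to W^*$.

**Step 1: $\mathfrak g$ is semisimple.** If $v\in\mathfrak r_{-1}$, then $\chi^A(v)=\chi([A,v])=0$ for all $A\in L$ by (9), so $v=0$. Then $[\mathfrak r_0,W]\subset\mathfrak r_{-1}=0$, so $\mathfrak r_0=0$, as $\mathfrak r_0\subset\mathrm{End}(W)$. And $\mathfrak r_1=0$ by Lemma 5.

**Step 2: $f$ is multihomogeneous.** Write $\mathfrak g=\bigoplus\mathfrak g^i$ with simple ideals, which are graded. An ideal with zero degree-$(-1)$ part has zero degree-$1$ part (Killing form), so it lies in $\mathfrak g_0$ and kills $W$, hence is $0$. So $W=\bigoplus W^i$ with $W^i=\mathfrak g^i\cap W\neq0$. Write $\mathrm{Id}=\sum E_i$ with $E_i\in\mathfrak g^i_0$. Then $E_i$ acts as $1$ on $W^i$ and as $0$ on $W^j$, $j\ne i$. By (1) for the $E_i$, $f$ is homogeneous of some degree $d_i$ in the $W^i$-variables, with $d_i\ge1$ by (ND) and $\sum d_i=3$.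

**Step 3: $\mathfrak g$ is simple.** We first check that $\mathfrak g^i_0$ acts irreducibly on $W^i=\mathfrak g^i_{-1}$. Let $0\ne U\subset\mathfrak g^i_{-1}$ be a $\mathfrak g^i_0$-submodule and put $I=U+[\mathfrak g^i_1,U]+[\mathfrak g^i_1,[\mathfrak g^i_1,U]]$. It is stable under $\mathfrak g^i_0$ and $\mathfrak g^i_1$. It is stable under $\mathfrak g^i_{-1}$ because $[\mathfrak g^i_{-1},U]=0$, and hence
$$[\mathfrak g^i_{-1},[\mathfrak g^i_1,U]]\subset[\mathfrak g_0^i,U]\subset U,\qquad [\mathfrak g^i_{-1},[\mathfrak g^i_1,[\mathfrak g^i_1,U]]]\subset[\mathfrak g^i_0,[\mathfrak g^i_1,U]]+[\mathfrak g^i_1,U]\subset[\mathfrak g^i_1,U].$$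
So $I$ is a nonzero ideal, $I=\mathfrak g^i$, and $U=\mathfrak g^i_{-1}$.

Suppose there are at least two simple ideals. Then some $d_i=1$. For generic $w'\in\bigoplus_{j\neq i}W^j$, fixing the other variables at $w'$ makes $f$ a nonzero linear form on $W^i$. It is semi-invariant under $\mathfrak g_0^i$, which acts trivially on the other $W^j$. Its kernel is a proper submodule, hence $0$, so $\dim W^i=1$ and $f$ is divisible by the coordinate of $W^i$. This contradicts irreducibility.

**Step 4: inspecting the list.** We quote the classification of simple 3-graded complex Lie algebras (see Sato–Kimura, Nagoya Math. J. 65 (1977), and Muller–Rubenthaler–Schiffmann, Math. Ann. 274 (1986), also for the semi-invariants). Up to duality, the $\mathfrak g_0$-module $W$ is one of those below. A semi-invariant of $\mathfrak g_0$ is invariant under the connected semisimple group of $[\mathfrak g_0,\mathfrak g_0]$. We look for irreducible cubics.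

* $\mathbb C^p\otimes\mathbb C^q$, $p\le q$, group $\mathrm{SL}_p\times\mathrm{SL}_q$. If $p<q$, $\mathrm{SL}_q$ is transitive on $p\times q$ matrices of rank $p$, so invariants are constant. If $p=q$, each invertible $X$ is equivalent to $\mathrm{diag}(1,\dots,1,\det X)$, so a homogeneous invariant is a multiple of a power $\det^k$. For an irreducible cubic, $kp=3$ and $k=1$, so $p=3$.
* $\mathbb C^n$ with $\mathfrak{co}_n$, $n\ge3$ (for $n=1$ it is $\mathbb C^1\otimes\mathbb C^1$; for $n=2$, $\mathfrak g=\mathfrak{so}_4$ is not simple). If the quadratic form is nonzero at $v$, then $v$ and $-v$ lie in one $\mathrm{SO}_n$-orbit: take $-1$ on a nondegenerate plane containing $v$ and $1$ on its complement. So a cubic invariant satisfies $f(v)=f(-v)=-f(v)$ on a dense set, hence vanishes.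
* $S^2\mathbb C^n$, group $\mathrm{SL}_n$. An invertible symmetric $X=gg^T$, with $g=k\,\mathrm{diag}(1,\dots,1,\det g)$, $\det k=1$, is equivalent to $\mathrm{diag}(1,\dots,1,\det X)$. Invariants are powers of $\det$, and $n=3$.
* $\Lambda^2\mathbb C^n$, group $\mathrm{SL}_n$. Let $n$ be even and let $J$ be a standard form with $\mathrm{Pf}\,J=1$. An invertible $X=gJg^T$ is equivalent to $DJD$ with $D=\mathrm{diag}(1,\dots,1,\det g)$ and $\det g=\mathrm{Pf}\,X$. So homogeneous invariants are multiples of powers of the Pfaffian. Here $k\cdot\frac n2=3$ and $k=1$, so $n=6$. If $n$ is odd, let $J_0$ be the standard form of rank $n-1$ killing the last basis vector. Its orbit under $\mathrm{GL}_n$ is dense and its stabilizer contains all $\mathrm{diag}(1,\dots,1,\delta)$, so $\mathrm{SL}_n$ already has a dense orbit and invariants are constant.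
* The half-spin module of $\mathfrak{so}_{10}$ ($\mathfrak g=E_6$). The product of ten orthonormal vectors is a central element of $\mathrm{Spin}_{10}$ with square $-1$, so it acts on the half-spin module by $\pm i$. A cubic invariant satisfies $f(u)=f(\pm iu)=\mp i f(u)$, hence vanishes.
* The $27$-dimensional module of $E_6$ ($\mathfrak g=E_7$). The invariants are the polynomials in the Cartan cubic (quoted), so $f$ is a multiple of the Cartan cubic.

So $f$ is $\det$ on $\mathbb C^3\otimes\mathbb C^3$ or on $S^2\mathbb C^3$, the Pfaffian on $\Lambda^2\mathbb C^6$, or the Cartan cubic. The zero loci are the matrices of rank at most $2$, the symmetric matrices of rank at most $2$, the skew matrices of rank at most $4$ (sums of two decomposable bivectors), and the zero locus of the Cartan cubic. These are the secants of $\mathbb P^2\times\mathbb P^2$, the Veronese surface, $G(2,6)$ and the $E_6$-variety. $\square$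

## 8. Dimensions five and six by hand

*Proof of Corollary D.* By Theorem B and the irreducibility of $f$, $L\ne0$ forces $\dim V\ge1$ and $\dim Z\ge3$, so $\dim W\ge5$. This is the first claim. Theorem A with $m=N-1$ gives a non-Severi example in every $\mathbb P^N$, $N\ge4$. For $\dim W=5$ the only possibility is $(\dim V,\dim Z)=(1,3)$; for $\dim W=6$ they are $(1,4)$ and $(2,3)$.

**Step 1: $\dim V=1$.** Then $\gamma(y,y')=yy'n$ with $n$ null by (4) and $n\neq0$ by (5). All nondegenerate $q$ of the same rank are equivalent, and $O(q)$ is transitive on nonzero null vectors by Witt's theorem. So $f$ is equivalent to $f_m$ with $m=\dim Z$. This settles $\mathbb P^4$, and $(1,4)$ gives $f_4$.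

**Step 2: the possible $\gamma$ for $(\dim V,\dim Z)=(2,3)$.** Let $q=z_1z_2+z_3^2$ and $\gamma(y,y)=(g_1,g_2,g_3)$ with quadratic forms $g_i\in\mathbb C[y_1,y_2]$. Condition (4) reads $g_1g_2=-g_3^2$.

If $g_1=0$ or $g_2=0$, then $g_3=0$ and $\gamma=p\,n$ with $p$ a quadratic form and $n$ a fixed null vector. Otherwise let $a=\gcd(g_1,g_2)$. Then $a^2\mid g_3^2$, so $a\mid g_3$, and $g_1/a$, $g_2/a$ are coprime with product $-(g_3/a)^2$. By unique factorization each is a square up to a constant. Its degree $2-\deg a$ is even, so $\deg a\in\{0,2\}$.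

If $\deg a=2$, then $g_1,g_2,g_3$ are constant multiples of $a$, and again $\gamma=p\,n$ with $n$ null.

If $\deg a=0$, we can write $g_1=s^2$, $g_2=-t^2$ with linear forms $s,t$. Then $g_3=\pm st$, and changing the sign of $z_3$ if necessary, $g_3=st$. As $g_1,g_2$ are coprime, $s,t$ are linearly independent.

**Step 3: $\deg a=0$ gives the Veronese secant.** Here
$$f=x(z_1z_2+z_3^2)+\tfrac12(z_2s^2-z_1t^2)+z_3st=\det\begin{pmatrix}x&b&c\\b&z_1&iz_3\\c&iz_3&z_2\end{pmatrix},\qquad b=\frac{-is}{\sqrt2},\quad c=\frac t{\sqrt2}.$$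
Indeed the determinant is $x(z_1z_2+z_3^2)-b^2z_2+2ibc\,z_3-c^2z_1$, with $b^2=-\frac12s^2$, $c^2=\frac12t^2$ and $2ibc=st$. The six entries are independent coordinates, so $f$ is the determinant on $S^2\mathbb C^3$, and $Y$ is the secant of the Veronese surface.

**Step 4: $\gamma=p\,n$ gives $f_4$ again.** Here $C_z=q(z,n)\,p$, so (5) forces $n\ne0$ and $p$ nondegenerate. Normalizing $p=y_1^2+y_2^2$ and $q(z,n)=z_1$ (Witt),
$$f=x(z_1z_2+z_3^2)+z_1(y_1^2+y_2^2).$$
Exchanging the names of $x$ and $z_1$ turns this into $x(z_1z_2+y_1^2+y_2^2)+z_1z_3^2$, which is $f_4$ with quadratic form $z_1z_2+y_1^2+y_2^2$ on $\mathbb C^4$ and $z_3$ in the role of $y$.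

So in $\mathbb P^5$ only the secant of the Veronese surface and $\{f_4=0\}$ occur. Both have nonzero Hessian and nonzero prolongation, by Fact S and Theorem A. Since $\{f_4=0\}$ is not the secant of a Severi variety by Theorem A, they are not projectively equivalent, and there are exactly two classes. $\square$
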